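\title{Almost isometric embeddings of $\ell_1$ into $C(K)$ for countable compact $K$}

\begin{abstract}
We show that $\ell_1$ embeds almost isometrically into $C([0,\omega^\omega])$ by nonlinear maps. More precisely, the infimum of the distortions of bi-Lipschitz embeddings of $\ell_1$ into $C([0,\omega^n m])$ equals $1+\frac1n$ for $n,m\ge1$, and it equals $1$ for every infinite compact metric space $K$ that is not of this form. The embeddings are built from $1$-Lipschitz functions on $\ell_1$ indexed by a tree of height $n$; each function is obtained from its predecessor by a modification that leaves the first coordinates alone. In contrast, the corresponding infimum for $C[0,1]$ in place of $\ell_1$ equals $2$ for every infinite countable compact metric space $K$.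
\end{abstract}

\section{Introduction}\label{sec:intro}

For a compact space $K$, let $C(K)$ be the Banach space of continuous real functions on $K$ with the sup norm $\|\cdot\|_\infty$. Embeddings in this paper are bi-Lipschitz maps and are not assumed to be linear. A metric space $(X,d)$ \emph{embeds into $C(K)$ with distortion at most $D$} if there is a map $f\colon X\to C(K)$ with
\begin{equation}\label{eq:distortion}
\frac1D\,d(x,y)\le\|f(x)-f(y)\|_\infty\le d(x,y)\qquad(x,y\in X).
\end{equation}
Any bi-Lipschitz map can be rescaled so that the upper constant is $1$. Let $c_{C(K)}(X)$ be the infimum of all such $D\ge1$, with $c_{C(K)}(X)=\infty$ if there is none. We say that $X$ \emph{almost isometrically embeds} into $C(K)$ if \eqref{eq:distortion} can be achieved with $D=1+\varepsilon$ for every $\varepsilon>0$, that is, if $c_{C(K)}(X)=1$.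

We ask how $c_{C(K)}(\ell_1)$ depends on $K$. On the Cantor set $\Delta=\{-1,1\}^{\mathbb N}$, with coordinate functions $r_i$, the linear map $x\mapsto\sum_i x_ir_i$ is an isometry of $\ell_1$ into $C(\Delta)$: its norm is attained at the point of $\Delta$ that lists the signs of the $x_i$. This map uses uncountably many sign patterns. If $K$ is countable, then $C(K)^*=\ell_1(K)$ is separable, hence so is the dual of every subspace of $C(K)$, and no linear embedding of $\ell_1$ exists because $\ell_1^*=\ell_\infty$ is not separable. Nonlinear maps behave differently. By a theorem of Kalton and Lancien \cite{KL}, every separable metric space embeds into $c_0$ with distortion $2$, and $c_0$ is isometric to a subspace of $C(K)$ for every infinite compact metric $K$ (Section~\ref{sec:universal}). So $1\le c_{C(K)}(\ell_1)\le 2$ for all such $K$. For finite $K$ the value is $\infty$, since the basis vectors $e_i$ form an infinite, bounded, $2$-separated set.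

The size of a countable compact space is measured by its Cantor--Bendixson derived sets: $K^{(0)}=K$, the set $K^{(\alpha+1)}$ consists of the accumulation points of $K^{(\alpha)}$, and $K^{(\lambda)}=\bigcap_{\alpha<\lambda}K^{(\alpha)}$ for limit ordinals $\lambda$. The basic examples are the ordinal intervals $[0,\alpha]$ with the order topology, which are countable compact metric spaces when $\alpha$ is countable. For $1\le n<\omega$, the set $[0,\alpha]^{(n)}$ consists of the nonzero multiples $\omega^n\xi\le\alpha$ of $\omega^n$. Thus $[0,\omega^n]^{(n)}=\{\omega^n\}$, and $\omega^\omega$ is the first ordinal $\alpha$ such that $[0,\alpha]^{(n)}\neq\emptyset$ for every finite $n$.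

Two known facts frame the problem; neither is used in our proofs. First, by a result of Godefroy and Kalton, $\ell_1$ does not isometrically embed into $C(K)$ for countable compact $K$. Second, if $\ell_1$ almost isometrically embeds into $C(K)$, then it almost isometrically embeds into $C(K^{(n)})$ for every finite $n$. The second fact excludes every $K$ with an empty derived set of finite order, and so every $[0,\alpha]$ with $\alpha<\omega^\omega$. The first interval that it does not exclude is the subject of the following question from the paper of Baudier, Freeman, Schlumprecht and Zs\'ak \cite{BFSZ}.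

\begin{quote}
Does $\ell_1$ almost isometrically embed into $C([0,\omega^\omega])$?
\end{quote}

The failure of linear and of isometric embeddings suggests a negative answer, and so does Theorem~\ref{thm:universal} below, which shows that for $C[0,1]$ no countable $K$ improves on the constant $2$. For $\ell_1$, however, the answer is yes.

\begin{theorem}\label{thm:upper}
For all $n\ge1$ and $\varepsilon>0$, the space $\ell_1$ embeds into $C([0,\omega^n])$ with distortion at most $(1+\frac1n)(1+\varepsilon)$. Consequently, $\ell_1$ almost isometrically embeds into $C([0,\omega^\omega])$.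
\end{theorem}

By the result of Godefroy and Kalton, the infimum $c_{C([0,\omega^\omega])}(\ell_1)=1$ is not attained. The constant $1+\frac1n$ cannot be improved.

\begin{theorem}\label{thm:lower}
If $K$ is compact Hausdorff and $K^{(n+1)}=\emptyset$ with $n\ge1$, then $c_{C(K)}(\ell_1)\ge1+\frac1n$.
\end{theorem}

These two theorems determine the constant for all compact metric spaces.

\begin{theorem}\label{thm:class}
Let $K$ be an infinite compact metric space.
\begin{enumerate}
\item[(a)] If $K$ is countable and $K^{(n)}$ is finite and nonempty for some $n\ge1$ (that is, $K$ is homeomorphic to $[0,\omega^nm]$ for some $m\ge1$), then $c_{C(K)}(\ell_1)=1+\frac1n$.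
\item[(b)] Otherwise $c_{C(K)}(\ell_1)=1$.
\end{enumerate}
In particular, $\ell_1$ almost isometrically embeds into $C(K)$ if and only if $K^{(n)}\ne\emptyset$ for every finite $n$.
\end{theorem}

The positive result does not extend from $\ell_1$ to all separable spaces.

\begin{theorem}\label{thm:universal}
$c_{C(K)}(C[0,1])=2$ for every infinite countable compact metric space $K$.
\end{theorem}

We prove the short Theorem~\ref{thm:lower} first (Section~\ref{sec:lower}), because it shows what an embedding must lose. The construction for Theorem~\ref{thm:upper} has three parts: an operation on Lipschitz functions (Section~\ref{sec:T}), a procedure that separates one given pair of points by at most $n$ applications of it (Section~\ref{sec:pair}), and a discretization that arranges countably many such functions along a compact tree (Section~\ref{sec:tree}). Sections~\ref{sec:class} and~\ref{sec:universal} contain the proofs of Theorems~\ref{thm:class} and~\ref{thm:universal}.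

\section{Coordinate functions and derived sets}\label{sec:prelim}

A map $f\colon X\to C(K)$ is the same as a family $(f_t)_{t\in K}$ of real functions on $X$, given by $f_t(x)=f(x)(t)$, such that $t\mapsto f_t(x)$ is continuous for each $x$. The upper estimate in \eqref{eq:distortion} says that every $f_t$ is $1$-Lipschitz. The lower estimate says that every pair $x,y$ is separated by some member of the family: $|f_t(x)-f_t(y)|\ge d(x,y)/D$ for some $t$. So an embedding is a family of $1$-Lipschitz functions that is rich enough to separate all pairs and small enough to be indexed continuously by $K$. Both lower bounds in this paper rest on the fact that finitely many members cannot separate a bounded sequence.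

\begin{lemma}\label{lem:pigeon}
Let $f\colon X\to C(K)$ be $1$-Lipschitz, $G\subset K$ finite, $(z_i)_{i\in\mathbb N}$ a bounded sequence in $X$, $I\subset\mathbb N$ finite and $\theta>0$. Then there are $i\neq l$ outside $I$ with $|f_t(z_i)-f_t(z_l)|<\theta$ for all $t\in G$.
\end{lemma}

\begin{proof}
The vectors $(f_t(z_i))_{t\in G}$, $i\notin I$, form a bounded sequence in $\mathbb R^G$, which has a convergent subsequence.
\end{proof}

We use the following standard facts. Let $K$ be compact Hausdorff.
\begin{enumerate}
\item[(K1)] Every $K^{(\alpha)}$ is closed. If $L\subset K$ is closed, then $L^{(\alpha)}\subset L\cap K^{(\alpha)}$, with equality if $L$ is also open.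
\item[(K2)] A closed subset of $K$ without accumulation points is finite.
\item[(K3)] A nonempty countable compact metric space $L$ has an isolated point, by the Baire category theorem. Hence its derived sets decrease strictly until they are empty. The first $\alpha$ with $L^{(\alpha)}=\emptyset$ is not a limit ordinal, since a decreasing family of nonempty compact sets has nonempty intersection. So there is a last ordinal $\beta(L)$ with $L^{(\beta(L))}\neq\emptyset$, and this set is finite by (K2).
\item[(K4)] (Mazurkiewicz--Sierpi\'nski theorem.) If $L$ is a countable compact metric space, $n\ge1$, and $L^{(n)}$ has exactly $m$ points, $1\le m<\infty$, then $L$ is homeomorphic to $[0,\omega^nm]$.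
\item[(K5)] If $L\subset K$ is clopen, extension by $0$ is a linear isometry of $C(L)$ into $C(K)$.
\end{enumerate}

From now on $\|\cdot\|$ is the norm of $\ell_1$ and $(e_i)$ is its unit vector basis.

\section{The lower bound $1+\frac1n$}\label{sec:lower}

Consider first $K=[0,\omega]$ and a $1$-Lipschitz map $f\colon \ell_1\to C(K)$. By Lemma~\ref{lem:pigeon} there are $i\ne l$ such that $f_\omega$ takes almost the same value at $e_i$ and $e_l$, and by continuity so does $f_t$ for all but finitely many $t$. For the finitely many remaining $t$ the lemma gives new indices $i'\neq l'$ such that $f_t$ takes almost the same value at $e_l+e_{i'}$ and $e_l+e_{l'}$. The points $p=e_i+e_{i'}$ and $q=e_l+e_{l'}$ are at distance $4$, but every $f_t$ is blind to one of the two pairs of indices and separates $p$ from $q$ by little more than $2$. In general there are $n+1$ pairs of indices, one for each layer $K^{(j)}\setminus K^{(j+1)}$, and every $f_t$ is blind to one of them.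

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $f\colon \ell_1\to C(K)$ satisfy \eqref{eq:distortion} and let $\theta>0$. By induction on $0\le j\le n+1$ we construct $p_j,q_j\in\ell_1$, each a sum of $j$ basis vectors, with all $2j$ indices distinct, such that $K^{(n+1-j)}\subset W_j$, where $W_0=\emptyset$ and
\[
W_j=\{t\in K:\ |f_t(p_j)-f_t(q_j)|<2(j-1)+j\theta\}\qquad(j\ge1).
\]
Note that $\|p_j-q_j\|=2j$ and that $W_j$ is open. For $j=0$ take $p_0=q_0=0$; the inclusion is the hypothesis $K^{(n+1)}=\emptyset$.

Let $0\le j\le n$ and suppose that $p_j,q_j$ are constructed. The set $G=K^{(n-j)}\setminus W_j$ is closed. An accumulation point of $G$ would lie in $G$ and in $K^{(n-j+1)}\subset W_j$, which is impossible. So $G$ is finite by (K2); this is where compactness is used. Lemma~\ref{lem:pigeon}, applied to the sequence $(q_j+e_i)_i$, gives indices $i\neq l$, not used so far, with $|f_t(q_j+e_i)-f_t(q_j+e_l)|<\theta$ for all $t\in G$. Put $p_{j+1}=p_j+e_i$ and $q_{j+1}=q_j+e_l$. For $t\in G$,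
\[
|f_t(p_{j+1})-f_t(q_{j+1})|\le|f_t(p_j+e_i)-f_t(q_j+e_i)|+|f_t(q_j+e_i)-f_t(q_j+e_l)|<2j+\theta .
\]
For $t\in W_j$, moving each point by one basis vector costs at most $1$, so
\[
|f_t(p_{j+1})-f_t(q_{j+1})|<2(j-1)+j\theta+2=2j+j\theta .
\]
Both bounds are at most $2j+(j+1)\theta$. Hence $K^{(n-j)}\subset G\cup W_j\subset W_{j+1}$.

For $j=n+1$ we obtain $K=W_{n+1}$, and therefore
\[
\frac{2(n+1)}{D}\le\|f(p_{n+1})-f(q_{n+1})\|_\infty\le 2n+(n+1)\theta .
\]
Letting $\theta\to0$ gives $D\ge\frac{n+1}{n}$.
\end{proof}

\section{Modifying a Lipschitz function beyond the first coordinates}\label{sec:T}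

The space $[0,\omega^n]$ can be viewed as a tree of height $n$ in which every node is the limit of its children (Lemma~\ref{lem:top}). To prove Theorem~\ref{thm:upper} we attach a $1$-Lipschitz function on $\ell_1$ to every node, and the functions at the children must converge pointwise to the function at the parent. So we need a way to modify a given function $g$ that produces large changes somewhere, yet converges to $g$ at every fixed point. Since the tail of a fixed vector of $\ell_1$ is small, we let the $k$-th modification agree with $g$ on vectors supported on the first $k-1$ coordinates.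

Let $P_k$ be the projection of $\ell_1$ onto the first $k$ coordinates, $P_0=0$, $Q_k=I-P_k$ and $\ell_1^k=P_k\ell_1$. If $g$ is $1$-Lipschitz, every $1$-Lipschitz function that agrees with $g$ on $\ell_1^{k-1}$ lies between the two envelopes $g(P_{k-1}z)\pm\|Q_{k-1}z\|$. To separate $x$ from $y$ we would like to follow the upper envelope near $x$ and the lower envelope near $y$. A third function $\varphi$ has to decide between them, and we let it depend on the first $k$ coordinates only, so that countably many choices of $\varphi$ suffice up to a small error and can be controlled for each $k$.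

For reals $\alpha\le\beta$ and $\xi$ put $\operatorname{med}(\alpha,\xi,\beta)=\max(\alpha,\min(\xi,\beta))$, the point of $[\alpha,\beta]$ nearest to $\xi$. Since $\max$ and $\min$ are nonexpansive for the sup distance,
\begin{equation}\label{eq:med}
|\operatorname{med}(\alpha,\xi,\beta)-\operatorname{med}(\alpha',\xi',\beta')|\le\max(|\alpha-\alpha'|,|\xi-\xi'|,|\beta-\beta'|).
\end{equation}
In particular, the pointwise $\operatorname{med}$ of three $1$-Lipschitz functions is $1$-Lipschitz. For $k\ge1$ and $1$-Lipschitz functions $g\colon\ell_1\to\mathbb R$ and $\varphi\colon\ell_1^k\to\mathbb R$, define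
\[
T_{k,\varphi}g(z)=\operatorname{med}\bigl(g(P_{k-1}z)-\|Q_{k-1}z\|,\ \varphi(P_kz),\ g(P_{k-1}z)+\|Q_{k-1}z\|\bigr).
\]

\begin{lemma}\label{lem:T}
Let $g,g'$ and $\varphi,\varphi'$ be $1$-Lipschitz on $\ell_1$ and $\ell_1^k$, respectively.
\begin{enumerate}
\item[(a)] $T_{k,\varphi}g$ is $1$-Lipschitz.
\item[(b)] $|T_{k,\varphi}g(z)-g(z)|\le2\|Q_{k-1}z\|$ for all $z$. In particular $T_{k,\varphi}g(0)=g(0)$.
\item[(c)] $\|T_{k,\varphi}g-T_{k,\varphi'}g'\|_\infty\le\max(\|g-g'\|_\infty,\|\varphi-\varphi'\|_\infty)$.
\end{enumerate}
\end{lemma}

\begin{proof}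
(a) Each envelope changes between $z$ and $z'$ by at most $\|P_{k-1}(z-z')\|+\|Q_{k-1}(z-z')\|=\|z-z'\|$, and $\varphi\circ P_k$ is $1$-Lipschitz. (b) Both $T_{k,\varphi}g(z)$ and $g(z)$ are within $\|Q_{k-1}z\|$ of $g(P_{k-1}z)$. (c) This is \eqref{eq:med}.
\end{proof}

Part (a) is where the geometry of $\ell_1$ enters, through the identity $\|z\|=\|P_{k-1}z\|+\|Q_{k-1}z\|$. In the Euclidean plane the analogous envelope $|z_1|+|z_2|$ has Lipschitz constant $\sqrt2$. Part (b) gives $T_{k,\varphi}g\to g$ pointwise as $k\to\infty$, uniformly in $\varphi$. Part (c) says that errors in the choice of $\varphi$ do not add up along a sequence of modifications.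

For a pair $x\ne y$ in $\ell_1$ we write
\[
s=\|x-y\|,\qquad H_m=\|P_m(x-y)\|,\qquad\tau_m=\|Q_mx\|+\|Q_my\|\qquad(m\ge0).
\]
The \emph{head distance} $H_m$ is nondecreasing, with $H_0=0$ and $H_m\le s$. The \emph{tail mass} $\tau_m$ is nonincreasing with limit $0$. Since $s=H_m+\|Q_m(x-y)\|$,
\begin{equation}\label{eq:headtail}
H_m+\tau_m\ge s .
\end{equation}

\begin{example}\label{ex:six}
Let $x=e_1+e_3+e_5$ and $y=e_2+e_4+e_6$, a pair of the type found in Section~\ref{sec:lower} for $n=2$. Here $s=6$, and $H_m=m$, $\tau_m=6-m$ for $m\le6$.

One modification of the zero function separates $x$ and $y$ by at most $3$. Indeed, let $g=T_{k,\varphi}0$. For $k\geq7$ we have $g(x)=g(y)=0$. For $k\le 6$, the envelopes give $|g(x)-g(y)|\le\tau_{k-1}=7-k$, while \eqref{eq:med} gives $|g(x)-g(y)|\le\max(1,H_k)=k$, because $\|Q_{k-1}x\|$ and $\|Q_{k-1}y\|$ differ by at most $1$. If $k$ is small, $\varphi$ cannot yet tell $x$ from $y$; if $k$ is large, little room is left between the envelopes. The value $3=\max_k\min(k,7-k)$ is attained by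
\[
g_1(z)=\operatorname{med}\bigl(-\|Q_2z\|,\ \|P_3z-e_2\|-1,\ \|Q_2z\|\bigr),
\]
for which $g_1(x)=\operatorname{med}(-2,2,2)=2$ and $g_1(y)=\operatorname{med}(-2,-1,2)=-1$.

Follow the gap $g_1(P_mx)-g_1(P_my)$ as the coordinates are revealed. For $m=2,\dots,6$ the values $g_1(P_mx)$ are $0,1,1,2,2$ and the values $g_1(P_my)$ are $0,0,-1,-1,-1$, so the gaps are $0,1,2,3,3$. The gap grows at full speed until it reaches the cap $H_3=3$, and the sixth coordinate is wasted. A second modification at $k=6$ raises the cap to $H_6=6$ and recovers it. Let $g_2=T_{6,\varphi_2}g_1$ with $\varphi_2(v)=\|v-y\|-2$. Then $g_2(x)=g_1(x)=2$ because $Q_5x=0$, and $g_2(y)=\operatorname{med}(-1-1,-2,-1+1)=-2$. The gap is $4=\frac23s$: only the first two coordinates are lost.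
\end{example}

The example explains the constant. We give up an initial portion $\eta s$ of the distance, so that the first cap exceeds $\eta s$. The gap then lags behind the head distance by about $\eta s$; when it hits the cap, the head distance has grown by a further $\eta s$, and a new modification raises the cap by that amount. After $n$ modifications we can follow the pair until the head distance is $(n+1)\eta s$, which covers everything if $\eta=\frac1{n+1}$.

\section{Separating one pair in at most $n$ steps}\label{sec:pair}

Fix $x\neq y$ in $\ell_1$. For a $1$-Lipschitz function $g$ on $\ell_1$ define the \emph{potential}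
\[
\Phi_g(m)=g(P_mx)-g(P_my)+\tau_m .
\]
It measures what can still be achieved: every $1$-Lipschitz $G$ that agrees with $g$ on $\ell_1^m$ satisfies $G(x)-G(y)\le\Phi_g(m)$, and $\Phi_g(m)\to g(x)-g(y)$ as $m\to\infty$. The next lemma shows that a well-chosen modification at $k$ preserves the potential until the gap reaches the cap $H_k$.

\begin{lemma}\label{lem:step}
Let $g$ be $1$-Lipschitz on $\ell_1$ and $k\ge1$, and suppose that $g(P_{k-1}x)\ge0\ge g(P_{k-1}y)$. Then there is $b\in[0,s]$ such that $G=T_{k,\varphi}g$, with $\varphi(v)=\|v-P_ky\|-b$, satisfies for all $m\ge k$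
\begin{gather}
0\le G(P_mx)\le s,\qquad -s\le G(P_my)\le0,\label{eq:signs}\\
\Phi_G(m)=\min\bigl(\Phi_g(k-1),\,H_k+\tau_m\bigr).\label{eq:potential}
\end{gather}
\end{lemma}

\begin{proof}
Let $A=g(P_{k-1}x)\ge0$ and $B=-g(P_{k-1}y)\ge0$, and for $m\ge k-1$ put
\[
A_m=A+\|P_mx-P_{k-1}x\|,\qquad B_m=B+\|P_my-P_{k-1}y\| .
\]
Thus $A_m$ is the upper envelope at $P_mx$ and $-B_m$ is the lower envelope at $P_my$. Both sequences are nondecreasing and bounded, with limits $A_\infty$ and $B_\infty$. Since $\|P_mu-P_{k-1}u\|+\|Q_mu\|=\|Q_{k-1}u\|$ for every $u$,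
\begin{equation}\label{eq:conserve}
A_m+B_m+\tau_m=A+B+\tau_{k-1}=\Phi_g(k-1).
\end{equation}

For any $b$ we have $\varphi(P_ky)=-b$ and $\varphi(P_kx)=a$, where $a=H_k-b$. So the choice of $b$ divides the cap $H_k$ into a cap $a$ for $x$ and a cap $b$ for $y$. The division must be such that neither point is stopped while the other still has unused room. We claim that there are $a\ge A$ and $b\ge B$ with $a+b=H_k$ such that for every $m\geq k-1$
\begin{equation}\label{eq:comparable}
(A_m\le a\text{ and }B_m\le b)\qquad\text{or}\qquad(A_m\ge a\text{ and }B_m\ge b).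
\end{equation}
Join the points $(A_m,B_m)$, $m=k-1,k,\dots$, by segments. Both coordinates are nondecreasing along this path, and at its starting point their sum is $A+B\le H_{k-1}\le H_k$, because $g$ is $1$-Lipschitz. If $A_m+B_m\ge H_k$ for some $m$, the path contains a point $(a,b)$ with $a+b=H_k$, and \eqref{eq:comparable} holds by monotonicity. Otherwise $A_\infty+B_\infty\le H_k$; we take $b=B_\infty$ and $a=H_k-b\ge A_\infty$, and the first alternative always holds. In both cases $a\ge A\geq0$ and $b\ge B\ge0$ have sum $H_k\le s$, so $a,b\in[0,s]$. This is where the sign hypothesis is used.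

Let $m\ge k$. Then $P_kP_m=P_k$ and $P_{k-1}P_m=P_{k-1}$, while $\|Q_{k-1}P_mx\|=A_m-A$ and $\|Q_{k-1}P_my\|=B_m-B$. Hence
\begin{align*}
G(P_mx)&=\operatorname{med}(2A-A_m,\,a,\,A_m)=\min(a,A_m),\\
G(P_my)&=\operatorname{med}(-B_m,\,-b,\,B_m-2B)=-\min(b,B_m),
\end{align*}
because $\min(a,A_m)\ge A\ge2A-A_m$ and $-b\le -B\le B_m-2B$. This gives \eqref{eq:signs}. By \eqref{eq:comparable},
\[
G(P_mx)-G(P_my)=\min(a,A_m)+\min(b,B_m)=\min(H_k,A_m+B_m).
\]
Adding $\tau_m$ and using \eqref{eq:conserve} gives \eqref{eq:potential}.
\end{proof}

\begin{proposition}\label{prop:pair}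
Let $n\ge1$, let $x\ne y$ in $\ell_1$ and $s=\|x-y\|$. There are $1\le j\le n$, integers $1\le k_1<\dots<k_j$ and numbers $b_1,\dots,b_j\in[0,s]$ such that the functions
\[
g_0=0,\qquad g_i=T_{k_i,\varphi_i}g_{i-1},\qquad \varphi_i(v)=\|v-P_{k_i}y\|-b_i\quad(v\in\ell_1^{k_i})
\]
satisfy
\begin{enumerate}
\item[(i)] $g_j(x)-g_j(y)\ge\frac{n}{n+1}s$;
\item[(ii)] $|g_j(x)|\le s$ and $|g_j(y)|\le s$;
\item[(iii)] $\|Q_{k_1}y\|<s$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\eta=\frac1{n+1}$. The aim is to keep the potential at least $(1-\eta)s$, and \eqref{eq:potential} tells us when the next modification is due. Put $k_0=0$. Given $k_i$, let $k_{i+1}$ be the first $m\ge0$ with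
\[
H_{k_i}+\tau_m<(1-\eta)s,
\]
if there is one; otherwise stop. The index $k_1$ exists because $H_0=0$ and $\tau_m\to0$, and $\|Q_{k_1}y\|\le\tau_{k_1}<s$, which is (iii). For $m\le k_i$ we have $H_{k_i}+\tau_m\ge H_{k_i}+\tau_{k_i}\ge s$ by \eqref{eq:headtail}, so $k_{i+1}>k_i$. Again by \eqref{eq:headtail},
\[
H_{k_{i+1}}\ge s-\tau_{k_{i+1}}>H_{k_i}+\eta s .
\]
Hence $H_{k_i}>i\eta s$ for $i\geq1$. Since $H_{k_i}\le s=(n+1)\eta s$, the index $k_{n+1}$ does not exist, and the last index is $k_j$ for some $1\le j\le n$. Put $k_{j+1}=\infty$.

We choose $b_1,\dots,b_j$ successively and show that for $0\le i\le j$ and $k_i\le m<k_{i+1}$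
\begin{equation}\label{eq:invariant}
\Phi_{g_i}(m)\ge(1-\eta)s,\qquad 0\le g_i(P_mx)\le s,\qquad -s\le g_i(P_my)\le0 .
\end{equation}
For $i=0$ we have $\Phi_{g_0}(m)=\tau_m\ge(1-\eta)s$ for $m<k_1$, by the definition of $k_1$. Let $1\le i\le j$ and assume \eqref{eq:invariant} for $i-1$. It applies to $m=k_i-1\ge k_{i-1}$, so Lemma~\ref{lem:step} can be used with $g=g_{i-1}$ and $k=k_i$; let $b_i$ be the number it provides. Then \eqref{eq:signs} gives the last two conditions for $g_i$. In \eqref{eq:potential} the first term is at least $(1-\eta)s$ by the inductive hypothesis, and the second term is at least $(1-\eta)s$ for $m<k_{i+1}$ by the definition of $k_{i+1}$.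

For $i=j$, \eqref{eq:invariant} holds for all $m\ge k_j$. Letting $m\to\infty$ gives (i) and (ii).
\end{proof}

For the pair of Example~\ref{ex:six} and $n=2$ we have $(1-\eta)s=4$, so $k_1=3$ is the first $m$ with $6-m<4$, and $k_2=6$ is the first $m$ with $3+(6-m)<4$. In the first step the path $(0,0),(1,0),(1,1),(2,1),(2,2)$ meets the line $a+b=3$ at $(2,1)$, which gives $b_1=1$. In the second step the path from $(2,1)$ to $(2,2)$ stays below the line $a+b=6$, which gives $b_2=2$.

\section{A tree of functions and the proof of Theorem~\ref{thm:upper}}\label{sec:tree}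

The functions of Proposition~\ref{prop:pair} depend on continuous parameters, the centers $P_{k_i}y$ and the radii $b_i$. We replace them by points of nets whose mesh is small compared with $s$, so the scale of $s$ becomes a further parameter $\sigma$. Lemma~\ref{lem:T}(b) gives convergence only when $k\to\infty$, so the remaining difficulty is to control the children of a node that share the same $k$. Below the first level there will be only finitely many of them, because (iii) confines all later centers to a ball around the first one. At the first level the scale and the center are unrestricted, and we use a cutoff; property (ii) guarantees that the cutoff does little harm at $x$ and $y$.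

Fix $n\ge1$ and $\delta\in(0,\frac12]$ with $1/\delta\in\mathbb N$. Let $\Sigma=\{(1+\delta)^i:i\in\mathbb Z\}$. For $\sigma\in\Sigma$ and $k\ge1$ let
\[
N_{k,\sigma}=\tfrac{\delta\sigma}{k}\,\mathbb Z^k\subset\ell_1^k,\qquad\Gamma_\sigma=\{i\delta\sigma:\ i=0,1,\dots,1/\delta\}\subset[0,\sigma].
\]
Rounding coordinates shows that every point of $\ell_1^k$ is within $\delta\sigma$ of $N_{k,\sigma}$, and $N_{k,\sigma}$ has finitely many points in each bounded set. Every point of $[0,\sigma]$ is within $\delta\sigma$ of the finite set $\Gamma_\sigma$.

\subsection*{The tree}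
Let $\mathcal T$ consist of a root $\emptyset$, of level $0$, and the nodes
\[
\nu=\bigl(\sigma;(k_1,w_1,\gamma_1),\dots,(k_j,w_j,\gamma_j)\bigr)
\]
of level $j$, $1\le j\le n$, where $\sigma\in\Sigma$, $1\le k_1<\dots<k_j$, $w_i\in N_{k_i,\sigma}$, $\|w_i-w_1\|\le2\sigma$ and $\gamma_i\in\Gamma_\sigma$. We write $\nu\preceq\mu$ if $\mu$ extends or equals $\nu$. The predecessor $\nu^-$ of $\nu$ is obtained by deleting the last triple (it is the root if $j=1$), and $\nu$ is a \emph{child} of $\nu^-$. The tree is countable. Every node of level less than $n$ has infinitely many children: this is clear for the root, and for a node of level $j\geq1$ and each $k>k_j$ the net $N_{k,\sigma}$ has a point within $\delta\sigma\le2\sigma$ of $w_1$. Let $C_\nu=\{\mu:\nu\preceq\mu\}$ be the cone at $\nu$, and give $\mathcal T$ the topology generated by all cones and their complements.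

\begin{lemma}\label{lem:top}
The sets $C_\nu\setminus(C_{\nu_1}\cup\dots\cup C_{\nu_r})$, with $\nu_1,\dots,\nu_r$ children of $\nu$, form a neighborhood base at $\nu$. The space $\mathcal T$ is homeomorphic to $[0,\omega^n]$.
\end{lemma}

\begin{proof}
A generating set that contains $\nu$ is either a cone $C_\mu$ with $\mu\preceq\nu$, which contains $C_\nu$, or a complement $\mathcal T\setminus C_\mu$ with $\mu\not\preceq\nu$. In the second case either $\mu$ and $\nu$ are incomparable and $C_\mu\cap C_\nu=\emptyset$, or $\mu$ properly extends $\nu$ and $C_\mu$ lies in the cone of a child of $\nu$. This proves the first statement.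

Identify subsets of $\mathcal T$ with points of the compact metrizable space $\{0,1\}^{\mathcal T}$. The map $\mu\mapsto\{\nu:\nu\preceq\mu\}$ is injective, and the product topology induces the topology of $\mathcal T$, since the $\nu$-th coordinate of the image of $\mu$ is $1$ exactly when $\mu\in C_\nu$. The image consists of all chains that contain the root and are closed under predecessors, because such a chain has at most $n+1$ elements and is determined by its largest one. Each of these conditions involves at most two coordinates at a time, so the image is closed. Thus $\mathcal T$ is countable, compact and metrizable.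

We show by induction that $\mathcal T^{(j)}$ is the set of nodes of level at most $n-j$, for $0\le j\le n$. Suppose that this holds for $j<n$. A node $\nu$ of level $n-j$ is isolated in $\mathcal T^{(j)}$, since $C_\nu\cap\mathcal T^{(j)}=\{\nu\}$. A node of lower level has infinitely many children, all in $\mathcal T^{(j)}$, and each basic neighborhood contains all but finitely many of them. So $\mathcal T^{(n)}$ consists of the root alone, and (K4) applies.
\end{proof}

\subsection*{The functions}
Let $\varphi_{w,\gamma}(v)=\|v-w\|-\gamma$. Put $g_\emptyset=f_\emptyset=0$, and for $\nu$ of level $j\ge1$ as above put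
\[
g_\nu=T_{k_j,\varphi_{w_j,\gamma_j}}\,g_{\nu^-},\qquad f_\nu=\operatorname{med}(-\psi_\nu,g_\nu,\psi_\nu),
\]
where the cutoff is
\[
\psi_\nu(z)=\min\bigl\{(\|z\|-\delta\sigma)_+,\ (3\sigma-\|P_{k_1}z-w_1\|)_+\bigr\}.
\]
All $g_\nu,\psi_\nu,f_\nu$ are $1$-Lipschitz, $|f_\nu|=\min(|g_\nu|,\psi_\nu)$, and $\psi_\nu$ depends only on the level-one ancestor of $\nu$.

Both terms of the cutoff are needed. Take $z\neq0$ and level-one nodes with $k_1=1$. For fixed $\sigma$ and $\|w_1\|\to\infty$ we have $g_\nu(z)=\|z\|$ eventually; the second term removes these nodes, and it also bounds $|f_\nu|$ by $3\sigma$ when $\sigma\to0$. For $w_1=0$ and $\gamma_1=\sigma\to\infty$ we have $g_\nu(z)=-\|z\|$ eventually; only the first term removes these.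

\begin{lemma}\label{lem:cont}
For each $z\in\ell_1$, the function $\nu\mapsto f_\nu(z)$ is continuous on $\mathcal T$.
\end{lemma}

\begin{proof}
Fix a node $\nu$ of level less than $n$ (nodes of level $n$ are isolated) and $\epsilon>0$. Call a child $\nu'$ of $\nu$ \emph{bad} if $|f_\mu(z)-f_\nu(z)|>\epsilon$ for some $\mu\in C_{\nu'}$. By Lemma~\ref{lem:top} it suffices to show that there are finitely many bad children. Let $(k,w,\gamma)$ be the last triple of a child $\nu'$ and let $\mu\in C_{\nu'}$. The path from $\nu$ to $\mu$ has at most $n$ steps, each with index at least $k$, so Lemma~\ref{lem:T}(b) gives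
\begin{equation}\label{eq:path}
|g_\mu(z)-g_\nu(z)|\le2n\|Q_{k-1}z\| .
\end{equation}
Choose $k^*$ with $2n\|Q_{k-1}z\|\le\epsilon$ for all $k\geq k^*$.

Let $\nu$ be the root and let $\nu'=(\sigma;(k,w,\gamma))$ be bad, with witness $\mu$. Then $|g_\mu(z)|>\epsilon$ and $\psi_\mu(z)>\epsilon$. The first inequality and \eqref{eq:path} give $k<k^*$. The second gives $\epsilon/3<\sigma<\|z\|/\delta$, which leaves finitely many $\sigma\in\Sigma$, and $\|P_kz-w\|<3\sigma$. For given $\sigma$ and $k$ this leaves finitely many $w\in N_{k,\sigma}$, and $\Gamma_\sigma$ is finite.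

Let $\nu$ have level at least $1$. Then $\psi_\mu=\psi_\nu$ for $\mu\in C_\nu$, so $|f_\mu(z)-f_\nu(z)|\le|g_\mu(z)-g_\nu(z)|$ by \eqref{eq:med}, and a bad child has $k<k^*$ by \eqref{eq:path}. Now $\sigma$ and $w_1$ are fixed, and for each $k$ there are finitely many $w\in N_{k,\sigma}$ with $\|w-w_1\|\le2\sigma$ and finitely many $\gamma\in\Gamma_\sigma$.
\end{proof}

\begin{lemma}\label{lem:sep}
For all $x\ne y$ in $\ell_1$ there is $\nu\in\mathcal T$ with $f_\nu(x)-f_\nu(y)\ge\bigl(\frac n{n+1}-12\delta\bigr)\|x-y\|$.
\end{lemma}

\begin{proof}
Let $s=\|x-y\|$ and let $\sigma\in\Sigma$ satisfy $\sigma/(1+\delta)<s\le\sigma$; then $\sigma<2s$. Take $j,k_i,b_i,\varphi_i,g_i$ from Proposition~\ref{prop:pair}. Choose $w_i\in N_{k_i,\sigma}$ with $\|w_i-P_{k_i}y\|\le\delta\sigma$ and $\gamma_i\in\Gamma_\sigma$ with $|\gamma_i-b_i|\le\delta\sigma$, which is possible as $b_i\in[0,s]\subset[0,\sigma]$. By (iii), $\|P_{k_i}y-P_{k_1}y\|\le\|Q_{k_1}y\|<\sigma$, so $\|w_i-w_1\|\le\sigma+2\delta\sigma\le2\sigma$. These data therefore define a node $\nu$ of level $j$. Since $\|\varphi_i-\varphi_{w_i,\gamma_i}\|_\infty\le2\delta\sigma$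 for each $i$, Lemma~\ref{lem:T}(c), applied $j$ times, gives $\|g_\nu-g_j\|_\infty\le2\delta\sigma$.

Let $u\in\{x,y\}$. Then $\|P_{k_1}u-w_1\|\le\|P_{k_1}(u-y)\|+\delta\sigma\le(1+\delta)\sigma\le2\sigma$, so the second term of $\psi_\nu(u)$ is at least $\sigma$, and $\sigma\ge|g_j(u)|$ by (ii). The first term is at least $\|u\|-\delta\sigma$, and $\|u\|\ge|g_j(u)|$ because $g_j$ is $1$-Lipschitz and $g_j(0)=0$ by Lemma~\ref{lem:T}(b). Thus $h:=\psi_\nu(u)\ge|g_j(u)|-\delta\sigma$. Since $\operatorname{med}(-h,\xi,h)$ differs from $\xi$ by $(|\xi|-h)_+$, we obtain from \eqref{eq:med}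
\begin{align*}
|f_\nu(u)-g_j(u)|&\le|\operatorname{med}(-h,g_\nu(u),h)-\operatorname{med}(-h,g_j(u),h)|+(|g_j(u)|-h)_+\\
&\le2\delta\sigma+\delta\sigma=3\delta\sigma .
\end{align*}
By (i), $f_\nu(x)-f_\nu(y)\ge\frac n{n+1}s-6\delta\sigma\ge\bigl(\frac n{n+1}-12\delta\bigr)s$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
By Lemma~\ref{lem:cont}, $F(z)=(f_\nu(z))_{\nu\in\mathcal T}$ defines a map $F\colon \ell_1\to C(\mathcal T)$, which is $1$-Lipschitz because every $f_\nu$ is. By Lemma~\ref{lem:sep}, $\|F(x)-F(y)\|_\infty\ge(\frac n{n+1}-12\delta)\|x-y\|$. Given $\varepsilon>0$, choose $\delta$ so small that $\frac n{n+1}-12\delta\ge\frac{n}{(n+1)(1+\varepsilon)}$. Since $\mathcal T$ is homeomorphic to $[0,\omega^n]$ by Lemma~\ref{lem:top}, the first statement follows.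

The interval $[0,\omega^n]=[0,\omega^n+1)$ is clopen in $[0,\omega^\omega]$, so $C([0,\omega^n])$ is isometric to a subspace of $C([0,\omega^\omega])$ by (K5). Given $\varepsilon>0$, choose $n$ and $\varepsilon'>0$ with $(1+\frac1n)(1+\varepsilon')\le1+\varepsilon$, and apply the first statement with $n$ and $\varepsilon'$.
\end{proof}

\section{The constant for every compact metric space}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
\emph{An upper bound.} Let $K$ be countable, $n\ge1$ and $K^{(n)}\ne\emptyset$. We show that $c_{C(K)}(\ell_1)\le1+\frac1n$ by finding a clopen copy of $[0,\omega^n]$ in $K$. By (K3), $K^{(n)}$ has an isolated point $\kappa$. Choose $\rho>0$ so small that the open ball $L$ of radius $\rho$ about $\kappa$ meets $K^{(n)}$ only in $\kappa$, and different from the countably many distances $d(\kappa,t)$, $t\in K$. Then $L$ equals the closed ball, so it is clopen, and $L^{(n)}=L\cap K^{(n)}=\{\kappa\}$ by (K1). By (K4), $L$ is homeomorphic to $[0,\omega^n]$. Now (K5) and Theorem~\ref{thm:upper} give the bound.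

\emph{Case (a).} Here $K^{(n)}$ is finite, so $K^{(n+1)}=\emptyset$, and Theorem~\ref{thm:lower} gives the reverse inequality. The description of $K$ as an ordinal interval is (K4), together with the fact that $[0,\omega^nm]^{(n)}$ has $m$ points.

\emph{Case (b), $K$ countable.} We claim that $K^{(n)}\ne\emptyset$ for all finite $n$. Otherwise there is $n\geq0$ with $K^{(n)}\neq\emptyset=K^{(n+1)}$. Then $K^{(n)}$ is finite by (K2), and $n\ge1$ because $K$ is infinite, so we are in case (a). Hence the upper bound holds for every $n$, and $c_{C(K)}(\ell_1)=1$.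

\emph{Case (b), $K$ uncountable.} An uncountable compact metric space contains a closed subset homeomorphic to $\Delta$, which we identify with $\Delta$. By the Tietze extension theorem each $r_i$ extends to a continuous function $\tilde r_i\colon K\to[-1,1]$. For $x\in\ell_1$ the series $\sum_i x_i\tilde r_i$ converges uniformly, its sum has norm at most $\|x\|$, and it takes the value $\|x\|$ at a point of $\Delta$. So $\ell_1$ embeds isometrically into $C(K)$. Moreover $\Delta\subset K^{(n)}$ for all $n$, since $\Delta$ has no isolated points.

The last statement follows: in case (a) the constant exceeds $1$ and $K^{(n+1)}=\emptyset$, while in case (b) the constant is $1$ and all derived sets of finite order are nonempty.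
\end{proof}

\section{The space $C[0,1]$: no gain from higher derived sets}\label{sec:universal}

In Section~\ref{sec:lower}, every layer of $K$ forced us to add a new pair of basis vectors. This lengthened $\|p-q\|$ by $2$, while the loss stayed at $2$, so the relative loss decreased like $\frac1{n+1}$. In $C(\Delta)$ the vectors $r_i$ play the role of the $e_i$, and there is more room: any finite number of pairs $(r_{i},r_{l})$ can be placed at once in the middle of geodesics from one point $p$ to one point $q$ of fixed distance $4$. The number of layers then no longer matters, as long as the process of peeling them off terminates.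

\begin{proof}[Proof of Theorem~\ref{thm:universal}]
\emph{Upper bound.} By \cite{KL}, the separable space $C[0,1]$ embeds into $c_0$ with distortion $2$, so it suffices to embed $c_0$ isometrically into $C(K)$. Since $K$ is infinite and compact, it contains distinct points $t_i$ converging to a point different from all of them, and so there are pairwise disjoint open balls $V_i$ centered at $t_i$. Choose continuous $u_i\colon K\to[0,1]$ with $u_i(t_i)=1$ and $u_i=0$ off $V_i$. For $a\in c_0$ the series $\sum_ia_iu_i$ converges uniformly, as the $V_i$ are disjoint, and its sum has norm $\sup_i|a_i|$.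

\emph{Lower bound.} The space $C[0,1]$ contains $C(\Delta)$ isometrically. Indeed, identify $\Delta$ with the ternary Cantor set and extend each function affinely across the complementary intervals. This operation is linear and preserves the sup norm. It sends locally constant functions, which are dense in $C(\Delta)$, to continuous piecewise affine functions, and hence it sends $C(\Delta)$ into $C[0,1]$. So it suffices to show that $D\ge2$ whenever $f\colon C(\Delta)\to C(K)$ satisfies \eqref{eq:distortion}.

Let $\theta>0$ and $L_0=K$. Suppose that $L_j\subset K$ is closed and nonempty, and let $\beta_j=\beta(L_j)$ be as in (K3); this is where countability of $K$ is used. The set $L_j^{(\beta_j)}$ is finite, so Lemma~\ref{lem:pigeon}, applied to the sequence $(r_i)$, gives indices $i_j\ne l_j$, not used at earlier stages, such that $L_j^{(\beta_j)}$ is contained in the open set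
\[
U_j=\{t\in K:\ |f_t(r_{i_j})-f_t(r_{l_j})|<\theta\}.
\]
Let $L_{j+1}=L_j\setminus U_j$, a closed set. By (K1), $L_{j+1}^{(\beta_j)}\subset L_{j+1}\cap L_j^{(\beta_j)}=\emptyset$, so $\beta_{j+1}<\beta_j$ if $L_{j+1}\ne\emptyset$. There is no infinite strictly decreasing sequence of ordinals, so $L_{N+1}=\emptyset$ for some $N$, that is, $K=U_0\cup\dots\cup U_N$.

The sets $S^+=\{r_{i_j}=1\text{ for all }j\le N\}$ and $S^-=\{r_{l_j}=-1\text{ for all }j\le N\}$ are clopen in $\Delta$. Let $p=2\cdot1_{S^+}$ and $q=-2\cdot1_{S^-}$. For $j\le N$ we have $p-r_{i_j}=1$ on $S^+$ and $p-r_{i_j}=-r_{i_j}$ elsewhere; also $q-r_{l_j}=-1$ on $S^-$ and $q-r_{l_j}=-r_{l_j}$ elsewhere. Hence $\|p-r_{i_j}\|_\infty=\|q-r_{l_j}\|_\infty=1$. Since the $2(N+1)$ indices are distinct, $S^+\cap S^-\neq\emptyset$, and so $\|p-q\|_\infty=4$. For $t\in U_j$,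
\[
|f_t(p)-f_t(q)|\le\|p-r_{i_j}\|_\infty+|f_t(r_{i_j})-f_t(r_{l_j})|+\|r_{l_j}-q\|_\infty\le2+\theta .
\]
As the $U_j$ cover $K$, we get $4/D\le2+\theta$, and letting $\theta\to0$ gives $D\ge2$.
\end{proof}

\begin{remark}
The points $p$ and $q$ do not exist in $\ell_1$. If $p\in\ell_1$ is within distance $1$ of $e_i$ and $e_l$, $i\ne l$, then $\|e_i-p\|+\|p-e_l\|=\|e_i-e_l\|$, so equality holds in the triangle inequality in each coordinate, and $p$ is supported on $\{i,l\}$. Hence $0$ is the only point of $\ell_1$ within distance $1$ of three basis vectors.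
\end{remark}

\begin{thebibliography}{9}

\bibitem{BFSZ}
F.~Baudier, D.~Freeman, Th.~Schlumprecht and A.~Zs\'ak,
\emph{The metric geometry of the Hamming cube and applications},
arXiv:1403.4376 (2014).

\bibitem{KL}
Kalton and Lancien,
\emph{Best constants for Lipschitz embeddings of metric spaces into $c_0$},
Fund. Math. 199 (2008).

\end{thebibliography}
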